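\title{Nonamenable ideal Bernoulli Voronoi tessellations on nonexact groups}

\begin{abstract}
A Bernoulli random subset of density $p$ in a countable group with a left-invariant proper metric partitions the group into finite Voronoi cells. On a nonamenable group, the weak limits of these random partitions as $p\to0$ are called ideal Bernoulli Voronoi tessellations; on exact groups they are amenable invariant random equivalence relations. We show that every nonexact countable group carries a left-invariant proper metric for which all ideal Bernoulli Voronoi tessellations are nonamenable. This answers a question of Jard\'on-S\'anchez, Mellick, Poulin and Wr\'obel in the negative, and it follows that a countable nonamenable group is exact if and only if its ideal Bernoulli Voronoi tessellations are amenable for every left-invariant proper metric. The metric is a weighted word metric whose balls grow in bounded steps and are filled with translates of finite sets that witness nonexactness.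
\end{abstract}

\section{Introduction}

\subsection{Invariant random equivalence relations}

Throughout, $\Gamma$ is a countable discrete group with identity $e$. The set $\mathcal E$ of equivalence relations on $\Gamma$ is a closed subset of $2^{\Gamma\times\Gamma}$, hence compact and metrizable; the sets defined by prescribing $r\cap(W\times W)$ for a finite $W\subset\Gamma$ are clopen and form a basis. The group acts on $\mathcal E$ by homeomorphisms, $\gamma r=\{(\gamma x,\gamma y):(x,y)\in r\}$. The class of $x$ is denoted $[x]_r$, so that $[\gamma x]_{\gamma r}=\gamma[x]_r$. An \emph{invariant random equivalence relation} (IRE) is a $\Gamma$-invariant Borel probability measure $\rho$ on $\mathcal E$; it is \emph{finite} if $\rho$-almost every $r$ has only finite classes. With the weak$^*$ topology the IREs form a compact metrizable space $\mathrm{IRE}(\Gamma)$. Its two extreme examples are the \emph{full} IRE $\delta_{\Gamma\times\Gamma}$ and the IRE $\delta_{\mathrm{diag}}$ supported on the equality relation.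

For $A\subseteq\Gamma$ let $\mathrm{Prob}(A)\subset\ell^1(\Gamma)$ be the set of probability measures on $\Gamma$ supported in $A$. The group acts isometrically on $\mathrm{Prob}(\Gamma)$ by $(\gamma.\lambda)(Y)=\lambda(\gamma^{-1}Y)$.

\begin{definition}\label{def:amenable}
An IRE $\rho$ is \emph{amenable} if there are Borel maps $\lambda_n:\mathcal E\to\mathrm{Prob}(\Gamma)$, $r\mapsto\lambda_n^r$, such that for $\rho$-almost every $r$ and every $g\in[e]_r$,
\[
\|g^{-1}.\lambda_n^r-\lambda_n^{g^{-1}r}\|_1\to0 .
\]
\end{definition}

The definition is easier to read from the point of view of all points of $\Gamma$ at once. We call a Borel map $\lambda:\mathcal E\to\mathrm{Prob}(\Gamma)$ a \emph{rule}. A rule assigns a measure to every point $x\in\Gamma$, namely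
\begin{equation}\label{eq:rule}
\lambda_x(r)=x.\lambda^{x^{-1}r},\qquad\text{and}\qquad \lambda_{\gamma x}(\gamma r)=\gamma.\lambda_x(r).
\end{equation}
Applying the isometry $g$ gives $\|g^{-1}.\lambda^r-\lambda^{g^{-1}r}\|_1=\|\lambda_e(r)-\lambda_g(r)\|_1$. So $\rho$ is amenable when there are rules under which equivalent points receive asymptotically the same measure.

\begin{example}\label{ex:basic}
Recall Reiter's condition: a countable group $H$ is amenable if and only if there are $\nu_n\in\mathrm{Prob}(H)$ with $\|h.\nu_n-\nu_n\|_1\to0$ for all $h\in H$.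
\begin{enumerate}
\item[(a)] Every finite IRE is amenable. Let $\lambda^r$ be uniform on $[e]_r$; then $\lambda_x(r)$ is uniform on $x[e]_{x^{-1}r}=[x]_r$, which is the same for equivalent points.
\item[(b)] If $\Gamma$ is amenable, every IRE on $\Gamma$ is amenable: take the constant rules $\lambda_n^r=\nu_n$.
\item[(c)] For a subgroup $H\le\Gamma$ the partition $r_H$ into cosets $xH$ is fixed by $\Gamma$, and $\delta_{r_H}$ is amenable if and only if $H$ is. Indeed, the definition asks for measures on $\Gamma$ that are asymptotically invariant under $H$; Reiter measures of $H$ are such, and conversely such measures push forward to Reiter measures under the $H$-equivariant map $ht\mapsto h$, where $t$ runs over representatives of the cosets $Ht$.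
\end{enumerate}
\end{example}

The rule in (a) spreads over the whole class. When the classes grow along a sequence of finite IREs these rules escape to infinity, and nothing guarantees that a weak limit is amenable. What decides the matter is exactness. A countable group is \emph{exact} if its reduced $C^*$-algebra is exact; equivalently, it has property~A: for every finite $S\subset\Gamma$ and $\varepsilon>0$ there are a finite $A\subset\Gamma$ and measures $\mu_x\in\mathrm{Prob}(xA)$, $x\in\Gamma$, with $\|\mu_x-\mu_{xs}\|_1\le\varepsilon$ for all $x\in\Gamma$ and $s\in S$. We recall this for orientation only. In the proofs, exactness enters solely through the following known results, which are the background to the question of \cite{JMPW} stated below and which we use without proof.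

\begin{theorem}\label{thm:known}
Let $\Gamma$ be a countable group.
\begin{enumerate}
\item[(i)] If $\Gamma$ is exact, every weak limit of finite IREs on $\Gamma$ is amenable.
\item[(ii)] If $\Gamma$ is nonexact, some weak limit of finite IREs on $\Gamma$ is not amenable.
\end{enumerate}
\end{theorem}

Nonexact countable groups exist \cite{Gromov,Osajda}. By (ii) and Example~\ref{ex:basic}(b) they are nonamenable, in particular infinite.

\subsection{Bernoulli Voronoi tessellations}

Let $\Gamma$ be infinite and let $d$ be a left-invariant metric on $\Gamma$ that is \emph{proper}, meaning that balls are finite; a word metric of a finite generating set is the basic example. For $p\in(0,1)$ let $\omega=\Pi_p\subseteq\Gamma$ be the Bernoulli random subset, containing each element independently with probability $p$; it is almost surely nonempty. The Voronoi cell of $g\in\omega$ is $\{x:d(x,g)\le d(x,h)\text{ for all }h\in\omega\}$. Cells overlap where distances tie, and we refine them to a partition: given $\omega$, each $x\in\Gamma$ independently picks a point $\kappa(x)$ uniformly from the finite nonempty set of points of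 $\omega$ nearest to $x$. The \emph{Bernoulli Voronoi tessellation} $\mathrm{BVT}_p$ is the law of
\[
r=\{(x,y):\kappa(x)=\kappa(y)\}.
\]
Since $d$ is left-invariant, the points of $\gamma\omega$ nearest to $\gamma x$ are the $\gamma$-translates of the points of $\omega$ nearest to $x$. Hence the law of $(\omega,\kappa)$ is invariant under $\gamma(\omega,\kappa)=(\gamma\omega,\gamma\kappa(\gamma^{-1}\cdot))$, and $\mathrm{BVT}_p$ is an IRE. It is a finite IRE (Remark~\ref{rem:mtp}).

As $p\to0$ the points of $\omega$ recede from every finite window, but the walls between cells need not: if $\Gamma$ is nonamenable, no weak limit of finite IREs is the full IRE (Remark~\ref{rem:mtp} again). For nonamenable $\Gamma$, the subsequential weak limits of $\mathrm{BVT}_p$ as $p\to0$ are called \emph{ideal Bernoulli Voronoi tessellations}, or ideal BVTs. They exist by compactness of $\mathrm{IRE}(\Gamma)$, and on exact groups they are amenable by Theorem~\ref{thm:known}(i). The following question is posed in \cite{JMPW}.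

\begin{quote}
\emph{Is every ideal BVT amenable, for every countable nonamenable group $\Gamma$, exact or not, and every left-invariant proper metric $d$ on $\Gamma$?}
\end{quote}

Theorem~\ref{thm:known}(ii) does not settle this, because the finite IREs it provides need not resemble Voronoi tessellations. One may well guess that the answer is yes: a Voronoi cell comes with a center on which all its points agree, and one could hope that a trace of the center, a direction at infinity, survives in the limit and supplies the rules $\lambda_n$, as an end of a tree does (Example~\ref{ex:h}(b)).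

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a nonexact countable group. There is a left-invariant proper metric $d$ on $\Gamma$ such that every subsequential weak limit of $\mathrm{BVT}_p$ as $p\to0$ is a nonamenable IRE.
\end{theorem}

\begin{corollary}\label{cor:class}
For a countable nonamenable group $\Gamma$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\Gamma$ is exact;
\item[(2)] for every left-invariant proper metric, every ideal BVT is amenable;
\item[(3)] for every left-invariant proper metric, at least one ideal BVT is amenable.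
\end{enumerate}
\end{corollary}

\begin{proof}
(1)$\Rightarrow$(2) is Theorem~\ref{thm:known}(i), (2)$\Rightarrow$(3) holds because ideal BVTs exist, and (3)$\Rightarrow$(1) is Theorem~\ref{thm:main}.
\end{proof}

The conclusion of Theorem~\ref{thm:main} does not hold for every metric on a nonexact group: the following metric has at least one amenable ideal BVT.

\begin{proposition}\label{prop:diag}
Every countably infinite group $\Gamma$ has a left-invariant proper metric for which some sequence $\mathrm{BVT}_{p_n}$, $p_n\to0$, converges to $\delta_{\mathrm{diag}}$.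
\end{proposition}

The limit $\delta_{\mathrm{diag}}$ is finite, hence amenable. The proposition concerns one sequence $p_n$ only, and the same metric may have nonamenable limits along another sequence (Remark~\ref{rem:both}). All metrics constructed here are weighted word metrics with infinitely many generators. We do not decide what happens for word metrics of finite generating sets of nonexact groups.

\subsection{Plan of the proof}

Each $\mathrm{BVT}_p$ is amenable, so nonamenability of the limit must be read off from a quantity that is uniform in $p$. In Section~\ref{sec:phi} we fix the \emph{range} of the rules, allowing $x$ only measures on $xA$ for a finite set $A$, and measure the least possible disagreement between equivalent neighbors by a number $\varphi_{S,A}(\rho)$, which is continuous in $\rho$. Theorem~\ref{thm:main} then amounts to a constant $b>0$ and a finite $S$ such that, for each $A$, $\varphi_{S,A}(\mathrm{BVT}_p)\ge b$ for all small $p$. Section~\ref{sec:bad} extracts from Theorem~\ref{thm:known}(ii) finite ``bad'' sets on which every assignment of range $A$ disagrees on average. Section~\ref{sec:capture}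 shows that if $p$ times the size of a ball is a small constant, then a point of $\omega$ captures most of the ball around it, together with the bad sets in that ball. It remains to design a metric with bad sets in all large balls and a suitable radius for every small $p$. Section~\ref{sec:weights} shows what happens when such a radius is missing, which proves Proposition~\ref{prop:diag}; Section~\ref{sec:metric} builds the metric, and Section~\ref{sec:proof} concludes.

\section{Amenability at a fixed range}\label{sec:phi}

\subsection{Mass transport}

The following consequence of invariance converts expectations at the point $e$ into averages over classes or cells.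

\begin{lemma}\label{lem:mtp}
Let $\Gamma$ act on a probability space $(\Omega,\mathbb P)$ preserving $\mathbb P$, and let $f:\Omega\times\Gamma\times\Gamma\to[0,\infty]$ be measurable with $f(\gamma z,\gamma x,\gamma y)=f(z,x,y)$. Then
\[
\mathbb E\sum_{y}f(z,e,y)=\mathbb E\sum_x f(z,x,e).
\]
In particular, if $\rho$ is a finite IRE and $q:\mathcal E\times\Gamma\to[0,\infty]$ is Borel with $q(\gamma r,\gamma x)=q(r,x)$, then
\begin{equation}\label{eq:classavg}
\int q(r,e)\,d\rho(r)=\int\frac1{|[e]_r|}\sum_{x\in[e]_r}q(r,x)\,d\rho(r).
\end{equation}
\end{lemma}

\begin{proof}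
We have $\mathbb E f(z,e,y)=\mathbb E f(y^{-1}z,y^{-1},e)=\mathbb E f(z,y^{-1},e)$; sum over $y$. For \eqref{eq:classavg} take $f(r,x,y)=\mathbf 1_{\{y\in[x]_r\}}\,q(r,x)/|[x]_r|$ on the invariant set of relations with finite classes.
\end{proof}

We think of $f(z,x,y)$ as mass sent from $x$ to $y$: the expected mass leaving $e$ equals the expected mass arriving at $e$.

\begin{remark}\label{rem:mtp}
Two facts used in the introduction follow. First, let each $x$ send mass $1$ to $\kappa(x)$. Then $\mathbb E|\kappa^{-1}(e)|=1$, so $\kappa^{-1}(e)$ is almost surely finite, and by invariance and countability so is every cell $\kappa^{-1}(g)$: the IRE $\mathrm{BVT}_p$ is finite. Second, suppose finite IREs $\rho_n$ converge to $\delta_{\Gamma\times\Gamma}$. For finite $S$ put $q(r,x)=|\{s\in S:xs\notin[x]_r\}|$. Then $\int q(r,e)\,d\rho_n\to0$, so by \eqref{eq:classavg} for each $\varepsilon>0$ some finite class $F$ has $\sum_{s\in S}|\{x\in F:xs\notin F\}|<\varepsilon|F|$. This is F{\o}lner's condition, so $\Gamma$ is amenable.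
\end{remark}

\subsection{The functionals $\varphi_{S,A}$}

From now on $S$ denotes a finite subset of $\Gamma$ and $A$ a finite nonempty subset. For an IRE $\rho$ and a rule $\lambda$ put
\[
\Phi_S(\rho,\lambda)=\int\sum_{s\in S}\mathbf 1_{\{s\in[e]_r\}}\,\|\lambda^r-s.\lambda^{s^{-1}r}\|_1\,d\rho(r),
\]
the expected disagreement between $\lambda_e(r)$ and the measures $\lambda_s(r)$ of the equivalent points $s\in S$. A rule \emph{has range $A$} if it takes values in $\mathrm{Prob}(A)$; then $\lambda_x(r)\in\mathrm{Prob}(xA)$ for all $x$ and $r$. Let $\varphi_S(\rho)$ be the infimum of $\Phi_S(\rho,\lambda)$ over all rules, and $\varphi_{S,A}(\rho)$ the infimum over rules of range $A$.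

\begin{lemma}\label{lem:approx}
Let $\rho$ be an IRE.
\begin{enumerate}
\item[(i)] $\varphi_S(\rho)=\inf_A\varphi_{S,A}(\rho)$.
\item[(ii)] $\varphi_{S,A}(\rho)$ is the infimum of $\Phi_S(\rho,\lambda)$ over locally constant $\lambda:\mathcal E\to\mathrm{Prob}(A)$.
\item[(iii)] $\rho$ is amenable if and only if $\varphi_S(\rho)=0$ for every finite $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
For rules $\lambda,\nu$ the integrands of $\Phi_S$ differ by at most $\sum_{s\in S}\bigl(\|\lambda^r-\nu^r\|_1+\|\lambda^{s^{-1}r}-\nu^{s^{-1}r}\|_1\bigr)$, so invariance of $\rho$ gives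
\begin{equation}\label{eq:lip}
|\Phi_S(\rho,\lambda)-\Phi_S(\rho,\nu)|\le2|S|\int\|\lambda^r-\nu^r\|_1\,d\rho(r).
\end{equation}

(i) Given a rule $\lambda$ and $a_0\in A$, the rule $\nu^r=\lambda^r|_A+\lambda^r(\Gamma\setminus A)\delta_{a_0}$ has range $A$ and $\|\lambda^r-\nu^r\|_1=2\lambda^r(\Gamma\setminus A)$. The integral of the right side tends to $0$ as $A\uparrow\Gamma$ by dominated convergence. Apply \eqref{eq:lip}.

(ii) Let $\lambda$ have range $A$, let $W_m\uparrow\Gamma$ be finite, and let $\mathcal F_m$ be the finite algebra generated by $r\mapsto r\cap(W_m\times W_m)$. Its atoms are clopen, and $\bigcup_m\mathcal F_m$ generates the Borel $\sigma$-algebra. Let $\nu_m$ equal the $\rho$-average of $\lambda$ on each atom of positive measure, and $\delta_{a_0}$ on null atoms. Then $\nu_m$ is locally constant with values in the convex set $\mathrm{Prob}(A)$, and it is a version of $\mathbb E_\rho[\lambda\mid\mathcal F_m]$. Martingale convergence, applied to each of the $|A|$ coordinates, gives $\int\|\lambda^r-\nu_m^r\|_1\,d\rho\to0$. Apply \eqref{eq:lip}.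

(iii) If $\lambda_n$ are as in Definition~\ref{def:amenable}, the integrand of $\Phi_S(\rho,\lambda_n)$ is at most $2|S|$ and tends to $0$ almost everywhere, so $\Phi_S(\rho,\lambda_n)\to0$. Conversely, take finite $S_n\uparrow\Gamma$ and rules $\lambda_n$ with $\Phi_{S_n}(\rho,\lambda_n)\le2^{-n}$. For fixed $g$ the functions $\mathbf 1_{\{g\in[e]_r\}}\|\lambda_n^r-g.\lambda_n^{g^{-1}r}\|_1$ have integral at most $2^{-n}$ once $g\in S_n$. Their sum is therefore integrable, and they tend to $0$ almost everywhere. Since $\Gamma$ is countable, this holds for all $g$ simultaneously off a null set.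
\end{proof}

\begin{proposition}\label{prop:cont}
The function $\varphi_{S,A}$ is continuous on $\mathrm{IRE}(\Gamma)$.
\end{proposition}

\begin{proof}
\emph{Upper semicontinuity.} A rule that is good for $\rho$ is good for nearby IREs only if it is continuous, and this is what Lemma~\ref{lem:approx}(ii) provides. For locally constant $\lambda$ the integrand of $\Phi_S(\cdot,\lambda)$ is continuous on $\mathcal E$, so $\rho\mapsto\Phi_S(\rho,\lambda)$ is continuous, and $\varphi_{S,A}$ is an infimum of continuous functions.

\emph{Lower semicontinuity.} Let $\rho_n\to\rho$. Passing to a subsequence, we may assume that $\varphi_{S,A}(\rho_n)$ converges to some $L$, and we must show $\varphi_{S,A}(\rho)\le L$. Choose rules $\lambda_n$ of range $A$ with $\Phi_S(\rho_n,\lambda_n)\to L$. The difficulty is that the maps $\lambda_n$ need not converge in any sense. We therefore record their values as labels on the points of $\Gamma$, take a limit of the joint laws, and average out the extra randomness that the limit may contain.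

Let $Z=\mathcal E\times\mathrm{Prob}(A)^\Gamma$, which is compact and metrizable because $A$ is finite. The group acts on $Z$ by homeomorphisms, $\gamma(r,\theta)=(\gamma r,(\theta_{\gamma^{-1}x})_{x})$. The Borel map $r\mapsto(r,(\lambda_n^{x^{-1}r})_{x})$ is equivariant, since the label of $\gamma r$ at $x$ is $\lambda_n^{x^{-1}\gamma r}$, the label of $r$ at $\gamma^{-1}x$. So the pushforward $\hat\rho_n$ of $\rho_n$ is invariant. The function
\[
C(r,\theta)=\sum_{s\in S}\mathbf 1_{\{(e,s)\in r\}}\|\theta_e-s.\theta_s\|_1
\]
is continuous on $Z$, and $\int C\,d\hat\rho_n=\Phi_S(\rho_n,\lambda_n)$. Let $\hat\rho$ be a subsequential weak limit of $\hat\rho_n$. It is invariant, it projects to $\rho$, and $\int C\,d\hat\rho=L$.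

Let $\bar\lambda:\mathcal E\to\mathrm{Prob}(A)$ be a Borel version of $\mathbb E_{\hat\rho}[\theta_e\mid r]$. We claim that $\mathbb E_{\hat\rho}[\theta_s\mid r]=\bar\lambda^{s^{-1}r}$ almost surely. The label at $s$ of $z\in Z$ is the label at $e$ of $s^{-1}z$, so for bounded Borel $u:\mathcal E\to\mathbb R$, invariance of $\hat\rho$ and of $\rho$ gives
\[
\int u(r)\theta_s\,d\hat\rho=\int u(sr)\theta_e\,d\hat\rho=\int u(sr)\bar\lambda^r\,d\rho=\int u(r)\bar\lambda^{s^{-1}r}\,d\rho .
\]
By the conditional Jensen inequality for the norm on the finite-dimensional space $\ell^1(A\cup sA)$,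
\[
\|\bar\lambda^r-s.\bar\lambda^{s^{-1}r}\|_1=\bigl\|\mathbb E_{\hat\rho}[\theta_e-s.\theta_s\mid r]\bigr\|_1\le\mathbb E_{\hat\rho}\bigl[\|\theta_e-s.\theta_s\|_1\,\big|\,r\bigr].
\]
Multiplying by $\mathbf 1_{\{(e,s)\in r\}}$, summing and integrating gives $\Phi_S(\rho,\bar\lambda)\le L$.
\end{proof}

Both halves will be used: the lower one to find bad sets, the upper one to pass from $\mathrm{BVT}_p$ to its limits. The function $\varphi_S$, an infimum over all ranges, is in general only upper semicontinuous; it vanishes on finite IREs and, by Theorem~\ref{thm:known}(ii), can be positive at a limit of them.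

\section{Finite IREs and bad sets}\label{sec:bad}

For a finite IRE, formula \eqref{eq:classavg} turns $\Phi_S$ into an average over the class of $e$, and the optimization over rules decouples into one finite problem for each class. We define that problem first. Let $F\subset\Gamma$ be finite and nonempty. A family $\mu=(\mu_x)_{x\in F}$ is \emph{$A$-admissible} if $\mu_x\in\mathrm{Prob}(xA)$ for each $x$. Put
\[
Q_{S,F}(\mu)=\frac1{|F|}\sum_{x\in F}\ \sum_{s\in S:\,xs\in F}\|\mu_x-\mu_{xs}\|_1,\qquad h_{S,A}(F)=\min_{\mu\ A\text{-admissible}}Q_{S,F}(\mu).
\]
The minimum exists because $Q_{S,F}$ is continuous on the compact convex set $\prod_{x\in F}\mathrm{Prob}(xA)$; it is also convex there. For $\gamma\in\Gamma$ the formula $(\gamma\mu)_{\gamma x}=\gamma.\mu_x$ carries admissible families on $F$ to admissible families on $\gamma F$ and pairs $(x,xs)$ to pairs $(\gamma x,\gamma xs)$, so $Q_{S,\gamma F}(\gamma\mu)=Q_{S,F}(\mu)$ and $h_{S,A}(\gamma F)=h_{S,A}(F)$. Moreover $h_{S,A}\le2|S|$, and $h_{S,A}$ is nonincreasing in $A$. For fixed $F$ it vanishes once $A\supseteq F^{-1}y$ for some $y$, since all points may then choose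 $\delta_y$. What matters is whether it becomes small uniformly in $F$.

\begin{proposition}\label{prop:identity}
If $\rho$ is a finite IRE, then $\varphi_{S,A}(\rho)=\int h_{S,A}([e]_r)\,d\rho(r)$.
\end{proposition}

\begin{proof}
Let $\lambda$ be a rule of range $A$ and $q(r,x)=\sum_{s\in S:\,xs\in[x]_r}\|\lambda_x(r)-\lambda_{xs}(r)\|_1$. By \eqref{eq:rule}, $q(\gamma r,\gamma x)=q(r,x)$, and $\int q(r,e)\,d\rho=\Phi_S(\rho,\lambda)$. So \eqref{eq:classavg} reads
\begin{equation}\label{eq:PhiQ}
\Phi_S(\rho,\lambda)=\int Q_{S,[e]_r}\bigl((\lambda_x(r))_{x\in[e]_r}\bigr)\,d\rho(r).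
\end{equation}
The family inside is $A$-admissible, which proves ``$\ge$''.

For ``$\le$'' we need a rule that realizes a minimizer on every class, so minimizers must be chosen equivariantly. The obstacle is the stabilizer $\Gamma_F=\{\gamma:\gamma F=F\}$, which is finite because $\Gamma_F\subseteq Fx_0^{-1}$ for any $x_0\in F$. It acts on the minimizers of $Q_{S,F}$ by $\mu\mapsto\gamma\mu$, and by convexity the average of an orbit is a minimizer fixed by $\Gamma_F$. Choose such a fixed minimizer $\mu^{F}$ for one set $F$ in each $\Gamma$-orbit of finite nonempty sets, and put $\mu^{\gamma F}=\gamma\mu^F$; this is well defined by $\Gamma_F$-invariance. Then $\mu^{\gamma F}_{\gamma x}=\gamma.\mu^F_x$ for all $\gamma$, $F$ and $x\in F$. Define $\lambda^r=\mu^{[e]_r}_e\in\mathrm{Prob}(A)$ if $[e]_r$ is finite and $\lambda^r=\delta_{a_0}$, with $a_0\in A$ fixed, otherwise. This map is Borel, being constant on each of the countably many closed sets $\{r:[e]_r=F\}$ and on the complement of their union. If $[x]_r$ is finite, then $\lambda_x(r)=x.\mu^{x^{-1}[x]_r}_e=\mu^{[x]_r}_x$. Hence the integrand in \eqref{eq:PhiQ} is $h_{S,A}([e]_r)$.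
\end{proof}

\begin{example}\label{ex:h}
(a) Let $\Gamma=\mathbb Z$, $S=\{1\}$, $A=\{0,\dots,k-1\}$. The uniform measures on $x+A$ have consecutive differences $2/k$, so $h_{S,A}(F)\le 2/k$ for every $F$. For $F=\{0,\dots,n-1\}$ this is nearly sharp when $n$ is large: $\mu_x$ and $\mu_{x+k}$ have disjoint supports, so any $k$ consecutive differences add up to at least $2$, and $h_{S,A}(F)\ge\frac2n\lfloor\frac{n-1}k\rfloor$. If $\rho_n$ is the partition of $\mathbb Z$ into intervals of length $n$ with uniformly random position, then $\varphi_{S,A}(\rho_n)=h_{S,A}(F)\to2/k$, while $\rho_n\to\delta_{\mathbb Z\times\mathbb Z}$.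

(b) Let $\Gamma$ be free, $S$ a finite free basis together with inverses, and $A$ the word ball of radius $k-1$. Fix an end of the Cayley tree with edges $\{x,xs\}$, and let $\mu_x$ be uniform on the first $k$ vertices of the ray from $x$ to that end. Of two adjacent vertices one is the successor of the other, so $\|\mu_x-\mu_{xs}\|_1=2/k$ and $h_{S,A}(F)\le2|S|/k$ for every $F$.

(c) Suppose $F$ is an expander in the sense that for some $\alpha>0$ and all $u:F\to\mathbb R$,
\[
\sum_{x\in F}\ \sum_{s\in S:\,xs\in F}|u(x)-u(xs)|\ \ge\ \frac\alpha{|F|}\sum_{x,y\in F}|u(x)-u(y)|.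
\]
Apply this to $u(x)=\mu_x(\{z\})$ and sum over $z\in\Gamma$. Since $\|\mu_x-\mu_y\|_1=2$ unless $y\in xAA^{-1}$, we get $h_{S,A}(F)\ge2\alpha(1-|A|^2/|F|)$. A sequence of such sets with fixed $\alpha$ and $|F|\to\infty$ is the model for the bad sets below.
\end{example}

In (a) and (b), as in any group with property~A, $\sup_Fh_{S,A}(F)$ can be made small by enlarging $A$. We need the opposite for nonexact groups. The failure of property~A gives, by compactness of $\prod_x\mathrm{Prob}(xA)$, finite sets $F$ on which every admissible family has \emph{one} pair with $\|\mu_x-\mu_{xs}\|_1>\varepsilon$. This bounds $h_{S,A}(F)$ below only by $\varepsilon/|F|$, whereas an IRE sees averages. Theorem~\ref{thm:known}(ii) supplies the averaged statement.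

\begin{proposition}\label{prop:bad}
If $\Gamma$ is nonexact, there are a finite $S\subset\Gamma$ and $\varepsilon_0>0$ such that for every finite nonempty $A$ there is a finite nonempty $F\subset\Gamma$ with $h_{S,A}(F)\ge\varepsilon_0$.
\end{proposition}

\begin{proof}
Suppose not: for all $S$ and $\varepsilon>0$ there is $A$ with $h_{S,A}(F)<\varepsilon$ for all $F$. Let $\rho$ be a weak limit of finite IREs $\rho_n$. For such $S,\varepsilon,A$, Proposition~\ref{prop:identity} gives $\varphi_{S,A}(\rho_n)\le\varepsilon$ for all $n$, and Proposition~\ref{prop:cont} gives $\varphi_S(\rho)\le\varphi_{S,A}(\rho)\le\varepsilon$. So $\varphi_S(\rho)=0$ for all $S$, and $\rho$ is amenable by Lemma~\ref{lem:approx}(iii). This contradicts Theorem~\ref{thm:known}(ii).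
\end{proof}

Whenever $\Gamma$ is nonexact we fix $S$ and $\varepsilon_0$ as in Proposition~\ref{prop:bad}, finite nonempty sets $A_1\subset A_2\subset\cdots$ with union $\Gamma$, and finite nonempty \emph{bad sets} $F_n$ with $h_{S,A_n}(F_n)\ge\varepsilon_0$. By monotonicity,
\begin{equation}\label{eq:badmono}
h_{S,A}(F_n)\ge\varepsilon_0\qquad\text{whenever }A\subseteq A_n .
\end{equation}
We also put $c=\varepsilon_0/(8|S|)$; here $S\ne\emptyset$ and $c\le1/4$, because $\varepsilon_0\le2|S|$.

\section{Capturing a ball}\label{sec:capture}

Let $\Gamma$ be infinite and $d$ left-invariant and proper. Write $B(t)=\{x:d(e,x)\le t\}$ and $B^\circ(t)=\{x:d(e,x)<t\}$. These sets are symmetric, since $d(e,x^{-1})=d(x,e)$, and the closed ball of radius $t$ about $x$ is $xB(t)$. We have no control over the exact shape of a Voronoi cell. The next lemma replaces it: in a sparse configuration, a cell contains most of a ball about its center.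

\begin{lemma}\label{lem:capture}
Let $B=B(t)$ and $x,y\in B$. Then $\mathbb P(\kappa(x)=\kappa(y)=e\mid e\in\omega)\ge1-2p|B|$.
\end{lemma}

\begin{proof}
The ball $xB$ contains $e$. Given $e\in\omega$, its other $|B|-1$ points all lie outside $\omega$ with probability $(1-p)^{|B|-1}\ge1-p|B|$, and then $e$ is the unique point of $\omega$ nearest to $x$, so $\kappa(x)=e$. The same holds for $y$; take a union bound.
\end{proof}

The method is already visible in the smallest case $S=\{s\}$, $s\ne e$, $A=\{e\}$. The only rule is $\lambda^r=\delta_e$, so $\lambda_x=\delta_x$ and $\varphi_{S,A}(\mathrm{BVT}_p)=2\,\mathbb P(\kappa(e)=\kappa(s))$. Let $x$ send mass $1$ to $\kappa(x)$ if $\kappa(x)=\kappa(xs)$. Lemmas~\ref{lem:mtp} and~\ref{lem:capture} give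
\[
\mathbb P(\kappa(e)=\kappa(s))=\sum_{x\in\Gamma}\mathbb P(\kappa(x)=\kappa(xs)=e)\ \ge\ p\,(1-2p|B|)\,|\{x\in B:xs\in B\}| .
\]
If a fraction $\eta$ of the points $x\in B$ have $xs\in B$, and if $p|B|=1/4$, the right side is $\eta/8$, independently of $p$. Two conditions were needed: the ball must contain many pairs $(x,xs)$, and $p|B|$ must be neither large, for then capture fails, nor tiny, for then the balls $gB$, $g\in\omega$, cover too little of the group. In general the pairs are replaced by translates of a bad set.

\begin{proposition}\label{prop:lower}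
Let $p\in(0,1)$, $B=B(t)$ and $\eta,\varepsilon_0>0$. Suppose $B$ contains pairwise disjoint translates $y_1F,\dots,y_mF$ of a finite nonempty set $F$ with $h_{S,A}(F)\ge\varepsilon_0$ and $m|F|\ge\eta|B|$. Then
\[
\varphi_{S,A}(\mathrm{BVT}_p)\ \ge\ \eta\,p|B|\,\bigl(\varepsilon_0-4|S|\,p|B|\bigr).
\]
\end{proposition}

\begin{proof}
We may assume that the bracket is positive. Let $\lambda$ be a rule of range $A$ and write $\lambda_x=\lambda_x(r)$, where $r$ is the relation defined by $\kappa$. Let $x$ send to $\kappa(x)$ the mass $\sum_{s\in S}\mathbf 1_{\{\kappa(x)=\kappa(xs)\}}\|\lambda_x-\lambda_{xs}\|_1$. This transport is invariant by \eqref{eq:rule}, and the expected mass leaving $e$ is $\Phi_S(\mathrm{BVT}_p,\lambda)$. Mass arrives at $e$ only if $e\in\omega$, an event of probability $p$. By Lemma~\ref{lem:mtp},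
\begin{equation}\label{eq:center}
\Phi_S(\mathrm{BVT}_p,\lambda)=p\sum_{x\in\Gamma}\sum_{s\in S}\mathbb E\bigl[\mathbf 1_{\{\kappa(x)=\kappa(xs)=e\}}\|\lambda_x-\lambda_{xs}\|_1\,\big|\,e\in\omega\bigr].
\end{equation}
We keep only the pairs $(x,s)$ with $x,xs\in y_iF$ for some $i$; these families of pairs are disjoint for different $i$. Fix $i$. For every outcome the family $(\lambda_x)_{x\in y_iF}$ is $A$-admissible, whether or not $y_iF$ lies in one cell, and $h_{S,A}(y_iF)=h_{S,A}(F)$. Hence, surely,
\[
\sum_{x\in y_iF}\ \sum_{s\in S:\,xs\in y_iF}\|\lambda_x-\lambda_{xs}\|_1\ \ge\ \varepsilon_0|F| .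
\]
Take the conditional expectation given $e\in\omega$. Each norm is at most $2$ and $x,xs\in B$, so by Lemma~\ref{lem:capture} inserting the indicator $\mathbf 1_{\{\kappa(x)=\kappa(xs)=e\}}$ lowers each term by at most $2\cdot2p|B|$. There are at most $|S||F|$ terms. Summing over $i$ in \eqref{eq:center} gives
\[
\Phi_S(\mathrm{BVT}_p,\lambda)\ge p\,m|F|\,(\varepsilon_0-4|S|p|B|)\ge\eta\,p|B|\,(\varepsilon_0-4|S|p|B|).\qedhere
\]
\end{proof}

Of the tie-breaking rule, this proof uses only that the law of $(\omega,\kappa)$ is invariant and that $\kappa(x)$ is a nearest point.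

\section{Weighted word metrics and large jumps}\label{sec:weights}

Let $\Gamma$ be countably infinite and enumerate $\Gamma\setminus\{e\}=\{\gamma_1,\gamma_2,\dots\}$. All our metrics arise as follows. Let $G_1\subset G_2\subset\cdots$ be finite symmetric subsets of $\Gamma\setminus\{e\}$ and let $w$ be a weight on $\bigcup_kG_k$ with $w(g^{-1})=w(g)$,
\[
w=1\ \text{ on }G_1,\qquad k<w\le k+1\ \text{ on }G_{k+1}\setminus G_k .
\]
Let $\ell_k(x)$, respectively $\ell(x)$, be the least total weight of a factorization of $x$ into elements of $G_k$, respectively $\bigcup_kG_k$, with value $\infty$ if there is none and value $0$ at $e$. Put $B_k(t)=\{\ell_k\le t\}$ and $B(t)=\{\ell\le t\}$. A factorization of weight at most $t$ has at most $t$ factors, all from the finite set $G_{\lceil t\rceil}$, so the minima are attained and these sets are finite. They are symmetric, and $G_k\cup\{e\}\subseteq B_k(k)$. If every $\gamma_k$ has finite length, then $d(x,y)=\ell(x^{-1}y)$ is a left-invariant proper metric with balls $B(t)$.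

The point of these weights is that the generators added at stage $k$ enter the balls of radius at most $k+1$ one by one, without their products:
\begin{equation}\label{eq:star}
B(t)=B_k(t)\cup\{g\in G_{k+1}\setminus G_k:w(g)\le t\}\qquad\text{for }k\le t\le k+1 .
\end{equation}
Indeed, a factorization of weight at most $k+1$ uses only elements of $G_{k+1}$, and if one factor lies in $G_{k+1}\setminus G_k$, it has weight greater than $k$ and a second factor would add at least $1$. In particular $B(k)=B_k(k)$. We can thus put any finite symmetric set we like into the ball. There is always room for translates: for finite $D$ and finite nonempty $F$, $yF$ meets $D$ only for the finitely many $y\in DF^{-1}$, so one can choose successively any number of translates of $F$ that are pairwise disjoint and disjoint from $D$.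

The first metric to try adds at each stage a set of generators of weight $k+1$ so large that it dominates the ball. Then $|B(t)|$ makes large jumps, and for $p$ inside a jump no radius has $p|B(t)|$ of order $1$. The tessellation degenerates along such $p$.

\begin{proof}[Proof of Proposition~\ref{prop:diag}]
Let $G_1=\{\gamma_1^{\pm1}\}$. Given $G_k$, choose a finite symmetric set $E_{k+1}\subset\Gamma\setminus B_k(k+1)$ with $|E_{k+1}|\ge(k+1)^2|B_k(k+1)|$ and $\gamma_{k+1}\in B_k(k+1)\cup E_{k+1}$, give its elements weight $k+1$, and put $G_{k+1}=G_k\cup E_{k+1}$. The length $\ell$ is finite and integer-valued, and \eqref{eq:star} gives $B(k+1)=B_k(k+1)\cup E_{k+1}$. Since $B(k)=B_k(k)\subseteq B_k(k+1)$, we get $|B(k+1)|\ge(k+1)^2|B(k)|$.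

For $n\ge2$ let $p_n=1/(n|B(n-1)|)$ and $\omega=\Pi_{p_n}$. Then $\omega$ meets $B(n-1)$ with probability at most $p_n|B(n-1)|=1/n$. The variable $X=|\omega\cap(B(n)\setminus B(n-1))|$ is binomial with mean $M_n\ge(n^2-1)/n$ and variance at most $M_n$, so $\mathbb P(X\le M_n/2)\le4/M_n$ by Chebyshev's inequality. If $\omega$ misses $B(n-1)$ and $X>0$, the number $N_e$ of points of $\omega$ nearest to $e$ equals $X$. Therefore
\[
\mathbb E[1/N_e]\le\frac1n+\frac4{M_n}+\frac2{M_n}\to0 .
\]
Let $g\ne e$. Given $\omega$, the choice $\kappa(e)$ is uniform on $N_e$ points and independent of $\kappa(g)$, so $\mathbb P(\kappa(e)=\kappa(g))\le\mathbb E[1/N_e]$. By invariance the same bound holds for every pair $x\ne y$. Hence for each finite $W$, the probability that $r$ restricts to equality on $W$ tends to $1$, that is, $\mathrm{BVT}_{p_n}\to\delta_{\mathrm{diag}}$.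
\end{proof}

This is the one place where the independent uniform tie-breaking is used.

\begin{remark}\label{rem:both}
On a nonexact group this metric can have nonamenable ideal BVTs as well. In the construction above choose translates $y_1F_k,\dots,y_mF_k$, pairwise disjoint and disjoint from $B_k(k+1)$, with $m|F_k|\ge(k+1)^2|B_k(k+1)|$, and let $E_{k+1}$ consist of these translates, their inverses, and $\gamma_{k+1}^{\pm1}$ if $\gamma_{k+1}\notin B_k(k+1)$. This is an allowed choice, because $B_k(k+1)$ is symmetric. As $m|F_k|\ge4|B_k(k+1)|\ge4$,
\[
|B(k+1)|\le|B_k(k+1)|+2m|F_k|+2\le3m|F_k| .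
\]
For $q_k=c/|B(k+1)|$, Proposition~\ref{prop:lower} with $\eta=1/3$ and \eqref{eq:badmono} give $\varphi_{S,A}(\mathrm{BVT}_{q_k})\ge c\varepsilon_0/6$ whenever $A\subseteq A_k$. By Proposition~\ref{prop:cont}, every limit $\rho$ along $q_k$ has $\varphi_{S,A}(\rho)\ge c\varepsilon_0/6$ for all $A$, so it is nonamenable by Lemma~\ref{lem:approx}. This already answers the question of the introduction. To make \emph{all} limits nonamenable, the jumps must be removed.
\end{remark}

\section{A metric whose balls grow in bounded steps}\label{sec:metric}

The construction uses nothing about the sets $F_n$ except that they are finite.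

\begin{proposition}\label{prop:metric}
Let $\Gamma$ be countably infinite and let $F_1,F_2,\dots$ be finite nonempty subsets. There is a left-invariant proper metric on $\Gamma$ such that
\begin{enumerate}
\item[(a)] $|B(t)|\le7\,|B^\circ(t)|$ for all $t>1$;
\item[(b)] for every $N$ and all sufficiently large $t$ there is $n\ge N$ such that $B(t)$ contains pairwise disjoint left translates of $F_n$ of total cardinality at least $|B(t)|/14$.
\end{enumerate}
\end{proposition}

There are two sources of jumps. The new generators can be added in several small batches at distinct weights in $(k,k+1)$, each batch comparable in size to the current ball. The second source is not under direct control: between radius $k$ and $k+1$, products of old generators enter, and $B_k(k+1)$ may be far larger than $B_k(k)$. The remedy is to add all batches \emph{before} the first such product arrives, and to add enough of them that the ball is already as large as $B_k(k+1)$. The products then at most double it. Finally, a batch can consist of translates of $F_n$ only if $F_n$ is no larger than the ball, so the index $n$ is advanced slowly.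

\begin{proof}
Put $F_0=\{e\}$ and $G_1=\{\gamma_1^{\pm1}\}$. Suppose $G_k$ and its weights are defined. Let
\[
D_0=B_k(k),\qquad P=B_k(k+1),
\]
and let $v$ be the least value of $\ell_k$ in $(k,k+1]$, or $v=k+1$ if there is none; it exists because $P$ is finite. Then $v>k$ and $B_k(t)=D_0$ for $k\le t<v$. Let
\[
n(k)=\max\{0\le n\le k:|F_n|\le|D_0|\},\qquad F=F_{n(k)},
\]
let $J\ge1$ be the least positive integer with $2^J|D_0|\ge|P|$, and let $t_j=k+(v-k)\frac j{J+1}$ for $0\le j\le J+1$, so that $k=t_0<t_1<\dots<t_{J+1}=v$.

For $j=1,\dots,J$ let $m_j=\lceil|D_{j-1}|/|F|\rceil$, choose translates $y_{j,1}F,\dots,y_{j,m_j}F$ that are pairwise disjoint and disjoint from $D_{j-1}$, and put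
\[
D_j=D_{j-1}\cup\bigcup_{i\le m_j}\bigl(y_{j,i}F\cup(y_{j,i}F)^{-1}\bigr)\cup\{\gamma_{k+1}^{\pm1}\}.
\]
(The last set matters only for $j=1$.) Give the elements of $D_j\setminus D_{j-1}$ weight $t_j\in(k,k+1)$ and set $G_{k+1}=G_k\cup(D_J\setminus D_0)$. All $D_j$ are symmetric, and the new elements avoid $D_0\supseteq G_k\cup\{e\}$, so $w$ is well defined and symmetric. The element $\gamma_{k+1}$ lies in $D_0$ or in $G_{k+1}$ and so has finite length. Thus $d(x,y)=\ell(x^{-1}y)$ is a left-invariant proper metric.

\emph{Balls.} By \eqref{eq:star}, at stage $k$,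
\[
B(t)=D_j\ \text{ for }t_j\le t<t_{j+1},\ 0\le j\le J,\qquad D_J\subseteq B(t)\subseteq D_J\cup P\ \text{ for }v\le t\le k+1 .
\]
Since $|F|\le|D_0|\le|D_{j-1}|$, we have $|D_{j-1}|\le m_j|F|\le2|D_{j-1}|$. Therefore
\begin{equation}\label{eq:ratios}
2|D_{j-1}|\le|D_j|\le|D_{j-1}|+2m_j|F|+2\le5|D_{j-1}|+2\le7|D_{j-1}| .
\end{equation}
The left inequality gives $|D_J|\ge2^J|D_0|\ge|P|$, so $|B(t)|\le2|D_J|$ for $v\le t\le k+1$.

\emph{Property (a).} Let $t\in(k,k+1]$ with $k\ge1$. If $t<t_1$, then $B(t)=B(k)\subseteq B^\circ(t)$. If $t_j\le t<t_{j+1}$ with $1\le j\le J$, then $B^\circ(t)\supseteq B(t_{j-1})=D_{j-1}$ and \eqref{eq:ratios} applies. If $v\le t\le k+1$, then $B^\circ(t)\supseteq B(t_J)=D_J$ and $|B(t)|\le2|D_J|$.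

\emph{Property (b).} Write $\tau_k$ for the number $t_1$ of stage $k$, so $k<\tau_k<k+1$. We show that for $\tau_k\le t<\tau_{k+1}$ the ball $B(t)$ contains disjoint translates of $F_{n(k)}$ of total cardinality at least $|B(t)|/14$. If $t_j\le t<t_{j+1}$ with $1\le j\le J$, the translates $y_{j,i}F\subseteq D_j=B(t)$ have total cardinality $m_j|F|\ge|D_{j-1}|\ge|D_j|/7$. If $v\le t\le k+1$, the translates $y_{J,i}F$ have total cardinality at least $|D_J|/7\ge|B(t)|/14$. If $k+1\le t<\tau_{k+1}$, then $B(t)=B(k+1)$ by the description of the balls at stage $k+1$, and the previous case applies. It remains to see that $n(k)\to\infty$. As $J\ge1$, we have $|B(k+1)|\ge|D_1|\ge2|B(k)|$, so $|B(k)|\to\infty$, and $n(k)\ge N$ as soon as $k\ge N$ and $|B(k)|\ge|F_N|$.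
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\Gamma$ be nonexact, let $S,\varepsilon_0,A_n,F_n$ and $c=\varepsilon_0/(8|S|)$ be as at the end of Section~\ref{sec:bad}, and let $d$ be the metric of Proposition~\ref{prop:metric} for the bad sets $F_n$.

\emph{A radius for every small $p$.} The distances $d(e,x)$ form a discrete unbounded subset of $[0,\infty)$ containing $0$, and $|B(t)|\to\infty$. For $p\in(0,1)$ let $t(p)$ be the least such distance $t$ with $p|B(t)|\ge c/7$. Since $|B(t(p))|\ge c/(7p)$ and balls are finite, $t(p)\to\infty$ as $p\to0$. When $t(p)>1$, the open ball $B^\circ(t(p))$ equals $B(t')$ for the preceding distance $t'$, so $p|B^\circ(t(p))|<c/7$ by minimality. Property (a) then gives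
\begin{equation}\label{eq:window}
\frac c7\le p\,|B(t(p))|\le c .
\end{equation}

\emph{The uniform bound.} Fix a finite nonempty $A$ and $N$ with $A\subseteq A_N$. For all small $p$, property (b) provides $n\ge N$ and pairwise disjoint translates of $F_n$ in $B(t(p))$ of total cardinality at least $|B(t(p))|/14$, and $h_{S,A}(F_n)\ge\varepsilon_0$ by \eqref{eq:badmono}. Proposition~\ref{prop:lower} with $\eta=1/14$ and \eqref{eq:window} give
\[
\varphi_{S,A}(\mathrm{BVT}_p)\ \ge\ \frac1{14}\cdot\frac c7\,(\varepsilon_0-4|S|c)=\frac c{98}\cdot\frac{\varepsilon_0}2=\frac{\varepsilon_0^2}{1568\,|S|}=:b .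
\]
How small $p$ must be depends on $A$, but $b$ does not.

\emph{The limit.} Let $\rho=\lim_m\mathrm{BVT}_{p_m}$ with $p_m\to0$. By Proposition~\ref{prop:cont}, $\varphi_{S,A}(\rho)=\lim_m\varphi_{S,A}(\mathrm{BVT}_{p_m})\ge b$ for every $A$. By Lemma~\ref{lem:approx}(i), $\varphi_S(\rho)\ge b>0$; that is, $\Phi_S(\rho,\lambda)\ge\varepsilon_0^2/(1568|S|)$ for every Borel $\lambda:\mathcal E\to\mathrm{Prob}(\Gamma)$ and every ideal BVT $\rho$ of $(\Gamma,d)$. By Lemma~\ref{lem:approx}(iii), $\rho$ is not amenable. \qed

\begin{remark}
Nonexactness was used once, to obtain the sets $F_n$. For the word metric of a finite symmetric generating set $T$, property (a) is automatic with $|T|+1$ in place of $7$, because $B(k)=B(k-1)(T\cup\{e\})$, and so a version of \eqref{eq:window} holds. What our argument does not provide for such a metric is property (b): that bad sets fill a fixed proportion of all large balls.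
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gromov}
Gromov, \emph{Random walk in random groups}, GAFA, 2003.

\bibitem{JMPW}
H\'ector Jard\'on-S\'anchez, Sam Mellick, Antoine Poulin, Konrad Wr\'obel, \emph{Exactness and the topology of the space of invariant random equivalence relations}, arXiv:2502.11622 (2025).

\bibitem{Osajda}
Osajda, \emph{Small cancellation labellings of some infinite graphs and applications}, Acta Math., 2020.

\end{thebibliography}
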